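# The Suzuki curves: five functions, the top Cartier iterate, and the multiplicity of $\mathbb E/\mathbb E(V^{2m+1}+F^{2m+1})$

Throughout, $m\ge 1$ is an integer, $q_0=2^m$, $n=2m+1$, $q=2^n=2q_0^2$, and $k=\bar{\mathbb F}_2$ with Frobenius $\sigma(\lambda)=\lambda^2$.

## 1. Five functions that move along a line under Frobenius

The Suzuki curve $\mathcal S=\mathcal S_m$ is the smooth projective connected curve over $\mathbb F_2$ with affine equation
$$z^q+z=y^{q_0}(y^q+y). \tag{1}$$
Its genus is $g=g_m=q_0(q-1)$. Let $K=k(y,z)$ be its function field over $k$, and put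
$$h_1=z^{2q_0}+y^{2q_0+1},\qquad h_2=z^2+yh_1 .$$
Everything below turns on the vector of five functions $P=(1,y,z,h_1,h_2)$.

**Identities.** We use $2q_0^2=q$ and (1) repeatedly. First,
$$h_1^{q_0}=z^{q}+y^{q+q_0}=z+y^{q_0}(y^q+y)+y^{q+q_0}=z+y^{q_0+1}. \tag{2}$$
Next,
$$h_2^{q_0}=z^{2q_0}+y^{q_0}h_1^{q_0}=z^{2q_0}+y^{2q_0+1}+zy^{q_0}=h_1+zy^{q_0}. \tag{3}$$
Squaring (2) gives $h_1^{2q_0}=z^2+y^{2q_0+2}$, while $z^{2q_0}y=h_1y+y^{2q_0+2}$. Adding these,
$$h_1^{2q_0}+z^{2q_0}y=z^2+yh_1=h_2. \tag{4}$$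

Now compare $P$ with its coordinatewise $q$-th power $P^{(q)}=(1,y^q,z^q,h_1^q,h_2^q)$. Put $t=y+y^q$. Raising (2) and (3) to the power $2q_0$ gives
$$h_1^q=z^{2q_0}+y^{q+2q_0},\qquad h_2^q=h_1^{2q_0}+z^{2q_0}y^q. \tag{5}$$
The first equality shows $h_1^q+y^{2q_0}t=z^{2q_0}+y^{2q_0+1}=h_1$. The second, with (4), shows $h_2^q+z^{2q_0}t=h_1^{2q_0}+z^{2q_0}y=h_2$. Equation (1) itself says $z=z^q+y^{q_0}t$. Altogether
$$P=P^{(q)}+t\cdot\bigl(0,\;1,\;y^{q_0},\;y^{2q_0},\;z^{2q_0}\bigr). \tag{6}$$
The last entry of the direction vector can be rewritten: (5) says $z^{2q_0}=h_1^q+y^q\,y^{2q_0}$. With $u=y^{q_0}$ the displacement becomes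
$$P=P^{(q)}+t\cdot\bigl(0,\;1,\;u,\;u^2,\;h_1^q+y^qu^2\bigr),\qquad u=(y^{q})^{q_0}+t^{q_0}. \tag{7}$$

On the right of (7) everything is a $q$-th power except $t$. So every polynomial in the five functions is explicitly a polynomial in $t$ whose coefficients are $q$-th powers. This is what makes (7) useful: the Cartier operator in characteristic $2$ extracts a coefficient over the field of squares, its $2m$-th iterate extracts a coefficient over the field of $(q/2)$-th powers, and (7) lets us read that coefficient in one stroke. The next section explains why the $2m$-th iterate is the operator we want.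

## 2. The module $D_m$ and the cyclic module $M_n$

**Definition (the ring $\mathbb E$).** Let $p$ be a prime. $\mathbb E$ is the non-commutative ring generated over $\bar{\mathbb F}_p$ by $F$ and $V$ with $F\lambda=\lambda^pF$, $\lambda V=V\lambda^p$ for $\lambda\in\bar{\mathbb F}_p$, and $FV=VF=0$. For the Suzuki curves $p=2$. Since $V\mu=\mu^{1/p}V$, scalars can be moved to the left, so $\mathbb E$ is spanned by $1,F^i,V^j$ $(i,j\ge1)$ as a left $\bar{\mathbb F}_p$-space.

**Definition (the module $M_n$).** $M_n=\mathbb E/\mathbb E(V^n+F^n)$. It is generated by the class of $1$. In $M_n$ we have $F^{n+1}=F(V^n+F^n)=0$ and likewise $V^{n+1}=0$. For $n=1$ it is spanned by $1$ and $F=-V$. For $n=3$ and $p=2$ the two strings $1\mapsto F\mapsto F^2\mapsto F^3$ and $1\mapsto V\mapsto V^2\mapsto V^3$ start at the same vector and end at the same vector, $F^3=V^3$. Section 4 shows that $\dim M_n=2n$.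

**Definition (the module $D_m$).** $D_m$ is the Dieudonné module of $\mathrm{Jac}(\mathcal S_m)[2]$ over $k$, that is, the mod $2$ reduction of the Dieudonné module of the Jacobian. It is an $\mathbb E$-module of dimension $2g$ over $k$.

The facts we use about it are standard (T. Oda, *The first de Rham cohomology group and Dieudonné modules*, 1969). Over a perfect field the Dieudonné module is $H^1_{\rm dR}$ with its $F$ and $V$; one has $\ker F=\operatorname{im}V=H^0(\Omega^1)$; and $V$ restricted to $H^0(\Omega^1)$ is the Cartier operator $\mathcal C$. Over $\mathbb F_2$ the cup product is a perfect alternating pairing with $\langle Fx,y\rangle=\langle x,Vy\rangle$. The curve and $J=\mathrm{Jac}(\mathcal S)$ live over $\mathbb F_2$, so there is an $\mathbb F_2$-space $D_0$, the Dieudonné module of $J[2]$ over $\mathbb F_2$, with *linear* operators $F_0,V_0$ induced by the Frobenius and Verschiebung endomorphisms of $J$, and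
$$D_m=D_0\otimes_{\mathbb F_2}k,\qquad F=F_0\otimes\sigma,\quad V=V_0\otimes\sigma^{-1},\qquad F_0V_0=V_0F_0=0. \tag{8}$$

**Cartier operator.** Let $x\in K$ with $dx\ne0$. Then $K=K^2\oplus xK^2$, and $\mathcal C\bigl((a^2+b^2x)\,dx\bigr)=b\,dx$. In particular $\mathcal C(a^2\omega)=a\,\mathcal C(\omega)$; and $\mathcal C(x^i\,dx)$ is $x^{(i-1)/2}dx$ for odd $i$ and $0$ for even $i$. Iterating $K=K^2\oplus xK^2$, the functions $1,x,\dots,x^{2^s-1}$ form a basis of $K$ over $K^{2^s}$. For $i<2^s$ we have $\mathcal C^s(x^i\,dx)\ne0$ only if all $s$ binary digits of $i$ are $1$, that is, $i=2^s-1$, and then it equals $dx$. Hence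
$$\mathcal C^s\Bigl(\sum_{0\le i<2^s}a_i^{2^s}x^i\,dx\Bigr)=a_{2^s-1}\,dx. \tag{9}$$

The question, a conjecture whose source is Beth Malmskog, Rachel Pries, Colin Weir, "The de Rham cohomology of the Suzuki curves", arXiv:1710.08544 (2017), is whether $M_{2m+1}$ occurs in $D_m$ with multiplicity $4^m$. The answer is yes.

**Theorem 1.** For every $m\ge1$, a decomposition of $D_m$ into indecomposable $\mathbb E$-modules has exactly $4^m$ summands isomorphic to $M_n=\mathbb E/\mathbb E(V^n+F^n)$, where $n=2m+1$.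

**Theorem 2.**

* (a) $V^nD_m=F^nD_m=\{\varphi^2dy:\varphi\in B_m\}\subset H^0(\Omega^1)$, where $B_m$ is the $k$-span of the $4^m$ linearly independent functions $\prod_{i=0}^{m-1}w_i^{2^i}$ with $w_i\in\{1,y,h_1,h_2\}$. Moreover $V^{n+1}D_m=F^{n+1}D_m=0$. The Cartier operator on $H^0(\mathcal S/\mathbb F_2,\Omega^1)$ is nilpotent; its largest Jordan blocks have size exactly $2m+1$, and there are exactly $4^m$ of these.
* (b) Already over $\mathbb F_2$, $H^1_{\rm dR}(\mathcal S/\mathbb F_2)\cong A^{4^m}\perp N_0$ as $\mathbb F_2[F,V]$-modules, orthogonally for the cup product, where $A=\mathbb F_2[F,V]/(FV,F^n+V^n)$, $A\otimes k\cong M_n$, and $F^nN_0=V^nN_0=0$. So every indecomposable summand of $D_m$ not isomorphic to $M_n$ is killed by both $F^{2m+1}$ and $V^{2m+1}$.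
* (c) Let $J$ be an abelian variety over $\mathbb F_p$, $n\ge1$, $\pi$ its $p^n$-Frobenius and $\pi'$ its $p^n$-Verschiebung ($\pi\pi'=p^n$). If $\pi+\pi'\in p\,\mathrm{End}(J)$, then the multiplicity of $\mathbb E/\mathbb E(V^n+F^n)$ in the Dieudonné module $D$ of $J[p]$ over $\bar{\mathbb F}_p$ equals $\dim V^nD$. In particular, for every curve of genus $g'$ over $\mathbb F_2$ with Weil polynomial $(T^2+2q_0T+q)^{g'}$ over $\mathbb F_q$, the multiplicity of $M_{2m+1}$ is the rank of the $2m$-th iterate of the Cartier operator on holomorphic differentials.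

**Remark (a rank alone does not count copies of $M_n$).** Take $p=2$ and $D=\mathbb E/\mathbb E(F+V^3)\oplus\mathbb E/\mathbb E(F^3+V)$. The first summand has basis $1,V,V^2,V^3$ with $F\cdot1=V^3\cdot 1$ (and $F^2=V^4=0$); the second is the same with $F$ and $V$ exchanged. Each is cyclic over $\mathbb E$ with $F$ and $V$ acting nilpotently, hence indecomposable (the argument is spelled out in Section 4). So $V^3$ and $F^3$ both have rank $1$ on $D$, but by Krull–Schmidt $D$ has no summand $M_3$: its two indecomposable summands have dimension $4$, and $\dim M_3=6$. An extra relation between $F^n$ and $V^n$ is needed before ranks can count copies. For the Suzuki curve this relation comes from counting points.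

## 3. Point counts force $F_0^n=V_0^n$

**Step 1: the points at infinity.** The aim is to show that there is exactly one, and to find the pole orders of the five functions, which are used until the end. The derivative of (1) with respect to $z$ is $1$, so the affine curve is smooth. Its coordinate ring is integrally closed and integral over $k[y]$, so the places of $K$ outside it are exactly the poles of $y$. Let $v$ be such a place, $v(y)=-e$. Then $e$ is a ramification index over $k(y)$, so $1\le e\le[K:k(y)]\le q$.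

The right side of (1) has valuation $-e(q+q_0)$, so $v(z)<0$ and $q\,v(z)=-e(q+q_0)$. In (2), $v(z)=-e(1+q_0/q)$ while $v(y^{q_0+1})=-e(q_0+1)$; since $q_0/q<1\le q_0$, the second term dominates and $v(h_1)=-e(q_0+1)/q_0=-e(q+2q_0)/q$. In (3), $v(zy^{q_0})=-e(1+q_0/q+q_0)$ and $v(h_1)=-e(1+1/q_0)$; since $q_0>1/q_0$, the term $zy^{q_0}$ dominates, and dividing by $q_0$ gives $v(h_2)=-e(q+2q_0+1)/q$. The number $q+2q_0+1$ is odd and $q$ is a power of $2$, so integrality of $v(h_2)$ forces $q\mid e$. Hence $e=q=[K:k(y)]$, and there is exactly one place $\infty$ over $y=\infty$. Being unique, it is defined over $\mathbb F_2$. The functions are regular elsewhere, and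
$$y,\;z,\;h_1,\;h_2\quad\text{have pole orders}\quad q,\;\;q+q_0,\;\;q+2q_0,\;\;q+2q_0+1\quad\text{at }\infty. \tag{10}$$

**Step 2: the Weil polynomial.** The aim is to show that all Frobenius eigenvalues over $\mathbb F_q$ satisfy $T^2+2q_0T+q=0$. For $(y,z)\in\mathbb F_q^2$ both sides of (1) vanish, so $\#\mathcal S(\mathbb F_q)=q^2+1$. By Weil the eigenvalues of the $q$-Frobenius come in pairs $\alpha_i,\bar\alpha_i$ $(1\le i\le g)$ with $\alpha_i\bar\alpha_i=q$. Put $x_i=\alpha_i+\bar\alpha_i\in\mathbb R$. Then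
$$\sum x_i=q+1-(q^2+1)=-q(q-1)=-2q_0g .$$
Over $\mathbb F_{q^2}$ we have $\alpha_i^2+\bar\alpha_i^2=x_i^2-2q$, and there are at least as many points as over $\mathbb F_q$:
$$q^2+1\le\#\mathcal S(\mathbb F_{q^2})=q^2+1-\sum(x_i^2-2q).$$
So $\sum x_i^2\le2qg=4q_0^2g$. By Cauchy–Schwarz
$$4q_0^2g^2=\Bigl(\sum x_i\Bigr)^2\le g\sum x_i^2\le4q_0^2g^2 .$$
Equality holds, so the $x_i$ are all equal, and their sum gives $x_i=-2q_0$. The characteristic polynomial of the $q$-Frobenius $\pi$ on $J$ is therefore $(T^2+2q_0T+q)^g$.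

**Step 3: the relation mod $2$.** The aim is to turn Step 2 into an identity of operators on $D_0$. By Weil, $\pi$ is semisimple, so $\pi^2+2q_0\pi+q=0$ in $\mathrm{End}(J)$. With $\pi'$ the $q$-Verschiebung, $\pi\pi'=q$, so $\pi(\pi+2q_0+\pi')=0$. Since $\pi$ is an isogeny, $\pi+2q_0+\pi'$ maps the connected variety $J$ into the finite kernel of $\pi$, so it is $0$:
$$\pi+\pi'=-2q_0\in2\,\mathrm{End}(J). \tag{11}$$
As $J$ is defined over $\mathbb F_2$, $\pi$ and $\pi'$ are the $n$-th powers of its Frobenius and Verschiebung over $\mathbb F_2$, which induce $F_0$ and $V_0$. Since $2$ kills $J[2]$, (11) gives $F_0^n+V_0^n=0$ on $D_0$, that is,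
$$F_0^n=V_0^n=:\theta. \tag{12}$$

## 4. Counting $M_n$ with a self-injective algebra

This section shows that, once $F_0^n+V_0^n=0$ holds on a form over the prime field, the rank of $V^n$ does count the copies of $M_n$. We work with any prime $p$, because Theorem 2(c) needs it. In this section $k=\bar{\mathbb F}_p$ and $\sigma(\lambda)=\lambda^p$.

**Proposition 3.** Let $D_0$ be a finite-dimensional $\mathbb F_p$-space with linear operators $F_0,V_0$ such that $F_0V_0=V_0F_0=0$ and $F_0^n+V_0^n=0$. Let $D=D_0\otimes k$ with $F=F_0\otimes\sigma$, $V=V_0\otimes\sigma^{-1}$. Put $r=\operatorname{rank}F_0^n=\dim_kV^nD$. Then $D\cong M_n^r\oplus N$ with $F^nN=V^nN=0$, and the multiplicity of $M_n$ in $D$ is exactly $r$.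

The two expressions for $r$ agree because $V^nD=V_0^nD_0\otimes k$ and $V_0^n=-F_0^n$.

**Step 1: the algebra $A$.** The aim is to describe the commutative ring acting on $D_0$, namely $A=\mathbb F_p[F,V]/(FV,F^n+V^n)$. The ring $\mathbb F_p[F,V]/(FV)$ has basis $1,F^i,V^j$ $(i,j\ge1)$, and in it the multiples of $F^n+V^n$ are spanned by $F^n+V^n$ and the $F^{n+i},V^{n+j}$ with $i,j\ge1$. So $A$ has basis
$$1,\;F,\dots,F^n,\;V,\dots,V^{n-1},\qquad\dim A=2n,\qquad F^{n+1}=V^{n+1}=0,\quad V^n=-F^n.$$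
It is local with nilpotent maximal ideal $(F,V)$. Its socle (the elements killed by $F$ and $V$) is $\mathbb F_pF^n$. Indeed, let $a=a_0+\sum_{i=1}^nb_iF^i+\sum_{j=1}^{n-1}c_jV^j$ be in the socle. Then $Fa=a_0F+\sum_{i<n}b_iF^{i+1}=0$ gives $a_0=b_1=\dots=b_{n-1}=0$, and $Va=\sum_{j<n}c_jV^{j+1}=0$ gives all $c_j=0$, since $V^2,\dots,V^{n-1}$ and $V^n=-F^n$ are independent.

**Step 2: $A$ is self-injective.** This is what will split off copies of $A$. It is the standard fact that a finite-dimensional commutative local algebra with one-dimensional socle is self-injective; here is why. Choose a linear form $\lambda:A\to\mathbb F_p$ with $\lambda(F^n)\ne0$. The radical of the form $(a,b)\mapsto\lambda(ab)$ is an ideal contained in $\ker\lambda$. A nonzero ideal contains a nonzero socle element, because one can multiply by $F$ and $V$ until just before the result vanishes; so the radical is $0$. Thus $A\cong\mathrm{Hom}_{\mathbb F_p}(A,\mathbb F_p)$ as an $A$-module, and the latter is injective.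

**Step 3: $A\otimes k\cong M_n$, and $M_n$ is indecomposable.** This links $A$ to the question. Make $A\otimes k$ an $\mathbb E$-module by $F\otimes\sigma$, $V\otimes\sigma^{-1}$. The $\mathbb E$-linear map $\mathbb E\to A\otimes k$, $1\mapsto1$, is surjective and kills $V^n+F^n$. Since $F^j(V^n+F^n)=F^{n+j}$ and $V^j(V^n+F^n)=V^{n+j}$ for $j\ge1$, the quotient $M_n$ is spanned by $1,F,\dots,F^n,V,\dots,V^{n-1}$, so $\dim M_n\le2n=\dim_k(A\otimes k)$, and the induced surjection $M_n\to A\otimes k$ is an isomorphism.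

A nonzero module $M$ on which products of enough factors $F,V$ vanish has $M\ne FM+VM$, since $M=FM+VM$ could be iterated to give $M=0$. Now $M_n/(FM_n+VM_n)$ is one-dimensional, being spanned by the class of $1$. If $M_n=M'\oplus M''$ with both nonzero, this quotient would have dimension at least $2$. So $M_n$ is indecomposable. The same argument applies to every nonzero cyclic module with $F,V$ nilpotent; recall $FV=VF=0$. Finally $V^nM_n\neq0$, since $V^n\cdot1=-F^n\ne0$.

**Step 4: splitting.** The aim is to extract $A^r$ from $D_0$. Put $\theta=F_0^n$ and choose $e_1,\dots,e_r\in D_0$ with $\theta e_1,\dots,\theta e_r$ a basis of $\theta D_0$. Consider the $A$-linear map $A^r\to D_0$ sending the $i$-th basis vector to $e_i$. The socle of $A^r$ is $(\mathbb F_pF^n)^r$, and it maps injectively because the $\theta e_i$ are independent. A nonzero kernel would be a submodule of $A^r$ and so would meet the socle; hence the map is injective. As $A^r$ is injective, $D_0=A^r\oplus N_0$ as $A$-modules.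 On $A$ the operator $\theta$ has image $F^nA=\mathbb F_pF^n$, so it has rank $r$ on $A^r$, the full rank of $\theta$. Therefore $\theta N_0=0$, that is, $F_0^nN_0=V_0^nN_0=0$.

Tensoring with $k$, $D=M_n^r\oplus N$ with $F^nN=V^nN=0$. No summand of $N$ is isomorphic to $M_n$, because $V^nM_n\ne0$. Finite-dimensional $\mathbb E$-modules have finite length, so Krull–Schmidt applies, and the multiplicity of $M_n$ in $D$ is exactly $r$. This proves Proposition 3. $\blacksquare$

By (12), Proposition 3 applies to $D_m$. Since $VD_m=H^0(\Omega^1)$ and $V=\mathcal C$ there, and $n-1=2m$, the multiplicity of $M_n$ in $D_m$ is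
$$r=\dim_kV^nD_m=\dim_k\mathcal C^{2m}H^0(\mathcal S_k,\Omega^1). \tag{13}$$
So Theorem 1 is now the statement $\dim\mathcal C^{2m}H^0(\Omega^1)=4^m$.

## 5. Holomorphic differentials are spanned by short monomials

To apply $\mathcal C^{2m}$ we need a spanning set for $H^0(\Omega^1)$. The affine curve is étale over the $y$-line (the $z$-derivative of (1) is $1$), so $dy$ has no zeros or poles there, and $\operatorname{div}(dy)=(2g-2)\infty$. Hence $H^0(\Omega^1)=L((2g-2)\infty)\,dy$, and
$$2g-2=2q_0q-2q_0-2=(2q_0-2)(q+2q_0+1). \tag{14}$$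
To check the second equality, expand: the product is $2q_0q+4q_0^2+2q_0-2q-4q_0-2$, and $4q_0^2=2q$.

**Lemma 4.** $L((2g-2)\infty)$ is the span of the monomials $y^az^bh_1^ch_2^d$ with $a+b+c+d\le2q_0-2$.

**Step 1: the monomials lie in the space.** By (10) each of the four functions has pole order at most $q+2q_0+1$, so this follows from (14).

**Step 2: every pole number is the pole order of a monomial.** This identifies the Weierstrass semigroup $\Gamma$ of $\infty$. For $b\in\{0,1\}$ and $0\le c,d\le q_0-1$ put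
$$n_{bcd}=b(q+q_0)+c(q+2q_0)+d(q+2q_0+1)\equiv d+q_0\bigl(b+2(c+d)\bigr)\pmod q.$$
There are $2q_0^2=q$ triples, and their residues mod $q$ are distinct. The residue determines $d$ mod $q_0$, hence $d$; then $b+2(c+d)$ mod $2q_0$, hence $b$; then $c+d$ mod $q_0$, hence $c$. So each class occurs once. Let $\Gamma'=\{aq+n_{bcd}:a\ge0\}$; by (10) it consists of pole orders of monomials, so $\Gamma'\subset\Gamma$. In each residue class, the non-negative integers missing from $\Gamma'$ are those below $n_{bcd}$, and there are $\lfloor n_{bcd}/q\rfloor$ of them. The residues add up to $q(q-1)/2$, and the average values of $b,c,d$ are $\frac12,\frac{q_0-1}2,\frac{q_0-1}2$. So the number of non-negative integers outside $\Gamma'$ is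
$$\frac1q\Bigl(\sum n_{bcd}-\frac{q(q-1)}2\Bigr)=\tfrac12\bigl[(q_0-1)(2q+4q_0+1)+(q+q_0)-(q-1)\bigr].$$
Since $(q_0-1)(2q+4q_0+1)=2qq_0+4q_0^2-2q-3q_0-1=2qq_0-3q_0-1$, this is $\frac12(2qq_0-2q_0)=q_0(q-1)=g$. The semigroup $\Gamma$ has exactly $g$ gaps, so $\Gamma=\Gamma'$.

**Step 3: small pole orders need only small degree.** Let $N\le2g-2$ be a pole number. The aim is a monomial of pole order $N$ and degree $\le2q_0-2$. Among all monomials $y^az^bh_1^ch_2^d$ of pole order $N$ take one of minimal degree $\Delta=a+b+c+d$ and, among those, one with $b$ minimal. By (10) the two members of each of these pairs have equal pole order: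
$$z^2,\;yh_1\;\;(2q+2q_0);\qquad y^{q_0+1},\;h_1^{q_0}\;\;(q_0q+q);\qquad zy^{q_0},\;h_2^{q_0}\;\;(q_0q+q+q_0).$$
If $b\ge2$, replacing $z^2$ by $yh_1$ keeps $\Delta$ and lowers $b$; so $b\le1$. If $a\ge q_0+1$, replacing $y^{q_0+1}$ by $h_1^{q_0}$ lowers $\Delta$; so $a\le q_0$. If $b=1$ and $a\ge q_0$, replacing $zy^{q_0}$ by $h_2^{q_0}$ lowers $\Delta$; so $a\le q_0-1$ when $b=1$. In all cases $a+b\le q_0$.

If $\Delta\ge2q_0$, then $N\ge2q_0q>2g-2$, a contradiction. If $\Delta=2q_0-1$, then $c+d\ge q_0-1$, and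
$$N\ge(2q_0-1)q+2q_0(c+d)\ge(2q_0-1)q+2q_0(q_0-1)=2q_0q-2q_0>2g-2,$$
again a contradiction. So $\Delta\le2q_0-2$.

**Step 4: spanning.** Let $f\in L((2g-2)\infty)$ be nonzero with pole order $N$. Step 3 gives a monomial of the list with pole order $N$; subtracting a scalar multiple of it from $f$ lowers the pole order or gives $0$. Repeat; a function without poles is a constant, a multiple of the monomial $1$. $\blacksquare$

## 6. Genus $14$ by hand, and the quartic term at $m=2$

The identities (2), the definition of $h_1$, and (4) decompose the five functions over $K=K^2\oplus yK^2$: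
$$z=(h_1^{q_0/2})^2+(y^{q_0/2})^2y,\qquad h_1=(z^{q_0})^2+(y^{q_0})^2y,\qquad h_2=(h_1^{q_0})^2+(z^{q_0})^2y, \tag{15}$$
together with $1=1^2+0^2y$ and $y=0^2+1^2y$. If $f=a^2+b^2y$ and $f'=a'^2+b'^2y$, then the coefficient of $y$ in $ff'$ is $(ab'+a'b)^2$, so $\mathcal C(ff'\,dy)=(ab'+a'b)\,dy$.

**The case $m=1$.** Here $q_0=2$, $q=8$, $g=14$, and Theorem 1 predicts $\operatorname{rank}\mathcal C^2=4$. By (10) the pole orders of $y,z,h_1,h_2$ are $8,10,12,13$. There are $15$ monomials of degree $\le2$, with the relation $h_2=z^2+yh_1$. The $14$ monomials other than $z^2$ have pole orders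
$$0,\,8,\,10,\,12,\,13,\,16,\,18,\,20,\,21,\,22,\,23,\,24,\,25,\,26,$$
all distinct, so they give a basis of $H^0(\Omega^1)$. The pairs $(a,b)$ in (15) are $z:(h_1,y)$, $h_1:(z^2,y^2)$, $h_2:(h_1^2,z^2)$. Writing $f\mapsto f'$ for $\mathcal C(f\,dy)=f'dy$, the products give
$$\begin{aligned}
&y\mapsto1,\quad z\mapsto y,\quad h_1\mapsto y^2,\quad h_2\mapsto z^2,\quad yz\mapsto h_1,\quad yh_1\mapsto z^2,\quad yh_2\mapsto h_1^2,\\
&zh_1\mapsto h_1y^2+z^2y=yh_2,\qquad zh_2\mapsto h_1z^2+h_1^2y=h_1h_2,\qquad h_1h_2\mapsto z^4+h_1^2y^2=h_2^2,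
\end{aligned}$$
and squares map to $0$. So $\mathcal C$ acts by the strings
$$z\mapsto y\mapsto1\mapsto0,\quad yz\mapsto h_1\mapsto y^2\mapsto0,\quad zh_1\mapsto yh_2\mapsto h_1^2\mapsto0,\quad zh_2\mapsto h_1h_2\mapsto h_2^2\mapsto0,\quad yh_1\mapsto z^2\mapsto0 .$$
These are $14$ functions, and they form a basis: $yh_1$ and $z^2$ span the same plane as $yh_1$ and $h_2$. Thus $\mathcal C^3=0$, and $\mathcal C^2H^0(\Omega^1)$ has basis $1,y^2,h_1^2,h_2^2$ times $dy$. The rank is $4=4^1$, and the image is $\{\varphi^2dy:\varphi\in\langle1,y,h_1,h_2\rangle\}$, as Theorem 2(a) says.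

**The case $m=2$.** The sensible plan is to repeat this: apply (15) once, rewrite the result in monomials, and iterate $2m$ times. A monomial is $\mathfrak g^2\mathfrak m$ with $\mathfrak m$ squarefree, and $\mathcal C(\mathfrak g^2\mathfrak m\,dy)=\mathfrak g\,\mathcal C(\mathfrak m\,dy)$. For $m=1$ only products of two of the five functions occur. For $m=2$ the degree bound is $6$, so three of $y,z,h_1,h_2$ may occur to odd power. Take $yzh_1$, with $q_0=4$. By (15), $z=(h_1^2)^2+(y^2)^2y$ and $h_1=(z^4)^2+(y^4)^2y$, so the part of $yzh_1$ in $yK^2$ is $y\bigl(h_1^4z^8+y^{12}y^2\bigr)$, and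
$$\mathcal C(yzh_1\,dy)=(h_1^2z^4+y^7)\,dy .$$
The degree-$7$ monomial $y^7$ is outside our list. Rewriting it by (2), $y^5=h_1^4+z$, gives $y^7=y^2h_1^4+y^2z$ and
$$\mathcal C(yzh_1\,dy)=\bigl(h_1^2(z^2+yh_1)^2+y^2z\bigr)dy=(h_1^2h_2^2+y^2z)\,dy. \tag{16}$$
Monomials no longer go to monomials, each step requires rewriting, and the number of steps grows with $m$: this is where the step-by-step plan stops giving a pattern uniform in $m$. (For this one monomial we can finish: $h_1^2h_2^2\,dy$ is killed, and by (15) $y^2z\mapsto y\cdot y^2=y^3\mapsto y\mapsto1$, so $\mathcal C^4(yzh_1\,dy)=dy$. We will check this value below.)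

What gets past this point is to expand not in $y$ over $K^2$, one step at a time, but in $t$ over $K^{q/2}$, using (7), for all $2m$ steps together. The rewriting disappears, because (7) never leaves the five functions.

## 7. All $2m$ Cartier steps at once

We first make (7) into polynomial algebra. Let $R=k[p_1,p_2,p_3]$ be a polynomial ring, and put
$$p_0=1,\qquad p_4=p_2^2+p_1p_3,$$
$$\nu_0=0,\quad\nu_1=1,\quad\nu_2=U,\quad\nu_3=U^2,\quad\nu_4=p_3+p_1U^2 .$$
For a homogeneous $f\in k[X_0,\dots,X_4]$ write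
$$\tilde f=f(p_0+T\nu_0,\dots,p_4+T\nu_4)=\sum_{i,j}c_{ij}(f)\,T^iU^j,\qquad c_{ij}(f)\in R. \tag{17}$$
Each $T$ comes with a $\nu$ of $U$-degree at most $2$, so $c_{ij}(f)=0$ unless $0\le i\le\deg f$ and $0\le j\le2i$. The map $f\mapsto c_{ij}(f)$ is $k$-linear and defined over $\mathbb F_2$. For $s\ge0$ and $Q=2^s$ define
$$\Phi_s:k[X_0,\dots,X_4]_{2Q-2}\to R,\qquad\Phi_s(f)=c_{Q-1,Q-1}(f).$$

**Lemma 5.** Let $f\in k[X_0,\dots,X_4]_{2q_0-2}$, and let $f'$ be obtained from $f$ by replacing its coefficients by their $q$-th roots. Then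
$$\mathcal C^{2m}\bigl(f(1,y,z,h_1,h_2)\,dy\bigr)=\varphi^2\,dy,\qquad\varphi=\Phi_m(f')(y,z,h_1).$$

**Step 1: expansion in $t$.** The aim is to write $f(P)$ as a polynomial in $t$ over $K^q$. Let $Y,Z,H_1,H_2$ be the $q$-th powers of $y,z,h_1,h_2$, and $\tau=Y^{q_0}$; all lie in $K^q$. Formula (7) says that $P$ is obtained from the vector $(p_i+T\nu_i)_i$ by
$$p_1,p_2,p_3\mapsto Y,Z,H_1,\qquad T\mapsto t,\qquad U\mapsto y^{q_0}=\tau+t^{q_0}.$$
Under this substitution $p_4\mapsto Z^2+YH_1=H_2$ and $\nu_4\mapsto H_1+Y\,y^{2q_0}=z^{2q_0}$, as required. Substituting in (17) and expanding $(\tau+t^{q_0})^j$,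
$$f(P)=\sum_{i,l}t^{\,i+q_0l}\sum_{j\ge l}\binom jl\tau^{\,j-l}\,c_{ij}(f)(Y,Z,H_1). \tag{18}$$

**Step 2: which coefficient $\mathcal C^{2m}$ reads.** By (9) with $x=y$ and $2^{2m}=q/2=q_0^2$: if $f(P)=\sum_{0\le i<q/2}a_i^{q/2}y^i$, then $\mathcal C^{2m}(f(P)\,dy)=a_{q/2-1}\,dy$. Since $t=y+Y$ with $Y\in K^{q/2}$, each $t^i$ is $y^i$ plus lower powers of $y$ with coefficients in $K^{q/2}$. So $1,t,\dots,t^{q/2-1}$ is also a basis of $K$ over $K^{q/2}$, and the coefficient of the top power $t^{q/2-1}$ equals $a_{q/2-1}^{q/2}$. In (18), powers $t^{q/2}$ lie in $K^{q/2}$ and count as scalars, so the terms that matter are those whose exponent is $\equiv-1$ mod $q_0^2$: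
$$i+q_0l=uq_0^2-1,\qquad u\ge1 .$$

**Step 3: only one term survives.** Reducing mod $q_0$, $i\equiv-1$. As $0\le i\le\deg f=2q_0-2$, this forces $i=q_0-1$, and then $l=uq_0-1$. From $l\le j\le2i=2q_0-2$ we get $u=1$ and $l=q_0-1$. So we need $\binom j{q_0-1}$ mod $2$ for $q_0-1\le j\le2q_0-2$. It is $1$ for $j=q_0-1$. For $j=q_0+j'$ with $0\le j'\le q_0-2$ it is, mod $2$, the coefficient of $x^{q_0-1}$ in $(1+x^{q_0})(1+x)^{j'}$, which is $0$ because $j'<q_0-1$. Hence
$$a_{q/2-1}^{q/2}=c_{q_0-1,q_0-1}(f)(Y,Z,H_1).$$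
Since $c_{q_0-1,q_0-1}$ is defined over $\mathbb F_2$, the right side is the $q$-th power of $c_{q_0-1,q_0-1}(f')(y,z,h_1)=\varphi$. So $a_{q/2-1}^{q/2}=\varphi^q$, and $a_{q/2-1}=\varphi^2$. $\blacksquare$

By Lemma 4, $H^0(\Omega^1)=\{f(P)\,dy:f\in k[X_0,\dots,X_4]_{2q_0-2}\}$: the factor $X_0\mapsto1$ absorbs missing degree. The map $f\mapsto f'$ is a bijection of $k[X_0,\dots,X_4]_{2q_0-2}$. Therefore
$$\mathcal C^{2m}H^0(\Omega^1)=\bigl\{\varphi^2dy:\ \varphi=\Psi(y,z,h_1),\ \Psi\in\operatorname{im}\Phi_m\bigr\}. \tag{19}$$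

## 8. A recursion for the image of $\Phi_s$

Let $\mathcal B_s\subset R$ be the $k$-span of all products $\prod_{i=0}^{s-1}w_i^{2^i}$ with $w_i\in\{p_0,p_1,p_3,p_4\}$; note that $p_2$ is absent. So $\mathcal B_0=k$. For $s\ge1$, $\mathcal B_s$ is the span of the elements $w\beta^2$ with $w\in\{p_0,p_1,p_3,p_4\}$ and $\beta\in\mathcal B_{s-1}$, since $\prod_{i<s} w_i^{2^i}=w_0\bigl(\prod_{i<s-1}w_{i+1}^{2^i}\bigr)^2$. It is enough to let $\beta$ run over a spanning set of $\mathcal B_{s-1}$: squaring is additive and $k$ is perfect.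

**Lemma 6.** $\operatorname{im}\Phi_s=\mathcal B_s$ for all $s\ge0$.

We use induction on $s$. For $s=0$ we have $Q=1$, $f$ is a constant, $\Phi_0(f)=f$, and both sides are $k$. Let $s\ge1$, $Q=2^s$, $e=Q/2-1$, and assume $\operatorname{im}\Phi_{s-1}=\mathcal B_{s-1}$. By linearity we only need to compute $\Phi_s$ on monomials.

**Step 1: reduction to squarefree parts containing $X_2$.** The aim is to use that squares are invisible to odd exponents. A monomial $f$ of degree $2Q-2$ is $f=\mathfrak g^2\mathfrak m$ with $\mathfrak g$ a monomial and $\mathfrak m$ squarefree, of even degree $0$, $2$ or $4$ (there are five variables). Write $\tilde{\mathfrak g}=\sum g_{kl}T^kU^l$, with $g_{kl}=0$ if an index is negative; then $\tilde{\mathfrak g}^2=\sum g_{kl}^2T^{2k}U^{2l}$. We want the coefficient of $T^{Q-1}U^{Q-1}$ in $\tilde{\mathfrak m}\,\tilde{\mathfrak g}^2$, and $Q-1$ is odd. Now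
$$\tilde X_0=1,\quad\tilde X_1=p_1+T,\quad\tilde X_3=p_3+TU^2,\quad\tilde X_4=p_4+T(p_3+p_1U^2),\quad\tilde X_2=p_2+TU,$$
so only $\tilde X_2$ contains an odd power of $U$. Hence $\Phi_s(f)=0$ unless $X_2\mid\mathfrak m$. In that case the factor $\tilde X_2$ must contribute $TU$, and with $\mathfrak m'=\mathfrak m/X_2$,
$$\Phi_s(f)=\text{coefficient of }T^{2e}U^{2e}\text{ in }\tilde{\mathfrak m}'\,\tilde{\mathfrak g}^2. \tag{20}$$

**Step 2: $\deg\mathfrak m=2$ produces all of $\mathcal B_s$.** Here $\mathfrak m'=X_i$ with $i\in\{0,1,3,4\}$, and $\deg\mathfrak g=Q-2=2\cdot\frac Q2-2$, the degree on which $\Phi_{s-1}$ is defined. In (20) only the part of $\tilde X_i=p_i+T\nu_i$ of even $T$-degree contributes, namely $p_i$. So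
$$\Phi_s(f)=p_i\,g_{ee}^2=p_i\,\Phi_{s-1}(\mathfrak g)^2 .$$
As $\mathfrak g$ runs over all monomials of degree $Q-2$, the $\Phi_{s-1}(\mathfrak g)$ span $\mathcal B_{s-1}$ by induction. Hence these values lie in $\mathcal B_s$ and span it. In particular $\mathcal B_s\subset\operatorname{im}\Phi_s$.

**Step 3: set-up for $\deg\mathfrak m=4$.** It remains to show that this case, which occurs only for $s\ge2$ since it needs $2Q-2\ge4$, gives nothing new; it is the quartic term that spoiled the hand computation. Here $\mathfrak m'=X_aX_bX_c$ with $\{a,b,c\}\subset\{0,1,3,4\}$, and $\deg\mathfrak g=Q-3$. The part of $\tilde{\mathfrak m}'$ of even $T$-degree is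
$$p_ap_bp_c+T^2(\gamma_0+\gamma_1U^2+\gamma_2U^4),\qquad\gamma_0+\gamma_1U^2+\gamma_2U^4=p_a\nu_b\nu_c+p_b\nu_a\nu_c+p_c\nu_a\nu_b,$$
with $\gamma_i\in R$. So (20) becomes
$$\Phi_s(f)=p_ap_bp_c\,g_{e,e}^2+\gamma_0\,g_{e-1,e}^2+\gamma_1\,g_{e-1,e-1}^2+\gamma_2\,g_{e-1,e-2}^2. \tag{21}$$
The coefficients of $\tilde{\mathfrak g}$ here are not values of $\Phi_{s-1}$, because $\mathfrak g$ has degree one too small. But $\mathfrak gX_i$ has degree $Q-2$, so $\beta_i=\Phi_{s-1}(\mathfrak gX_i)\in\mathcal B_{s-1}$ for $0\le i\le4$. Reading the coefficient of $T^eU^e$ in $\tilde{\mathfrak g}\,(p_i+T\nu_i)$,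
$$\begin{aligned}
\beta_0&=g_{e,e},&\beta_1&=p_1g_{e,e}+g_{e-1,e},\\
\beta_2&=p_2g_{e,e}+g_{e-1,e-1},&\beta_3&=p_3g_{e,e}+g_{e-1,e-2},\\
\beta_4&=p_4g_{e,e}+p_3g_{e-1,e}+p_1g_{e-1,e-2}.
\end{aligned}$$
Solving the first four,
$$g_{e,e}=\beta_0,\quad g_{e-1,e}=p_1\beta_0+\beta_1,\quad g_{e-1,e-1}=p_2\beta_0+\beta_2,\quad g_{e-1,e-2}=p_3\beta_0+\beta_3, \tag{22}$$
and inserting this in the fifth, the two terms $p_1p_3\beta_0$ cancel:
$$\beta_4=p_4\beta_0+p_3\beta_1+p_1\beta_3. \tag{23}$$

**Step 4: the four cases.** The aim is to see from (21), (22) and $p_4=p_2^2+p_1p_3$ that each value is a combination of terms $w\beta^2$ with $w\in\{p_0,p_1,p_3,p_4\}$.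

* $\{a,b,c\}=\{0,1,3\}$. As $\nu_0=0$, the sum is $p_0\nu_1\nu_3=U^2$, so $\gamma_1=1$, $\gamma_0=\gamma_2=0$, and
$$\Phi_s(f)=p_1p_3\beta_0^2+(p_2\beta_0+\beta_2)^2=p_4\beta_0^2+p_0\beta_2^2 .$$
* $\{0,1,4\}$. The sum is $\nu_1\nu_4=p_3+p_1U^2$, so $\gamma_0=p_3$, $\gamma_1=p_1$, $\gamma_2=0$, and
$$\Phi_s(f)=p_1p_4\beta_0^2+p_3(p_1\beta_0+\beta_1)^2+p_1(p_2\beta_0+\beta_2)^2=p_3\beta_1^2+p_1\beta_2^2,$$
because the coefficient of $\beta_0^2$ is $p_1(p_4+p_1p_3+p_2^2)=0$.
* $\{0,3,4\}$. The sum is $\nu_3\nu_4=p_3U^2+p_1U^4$, so $\gamma_0=0$, $\gamma_1=p_3$, $\gamma_2=p_1$, and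
$$\Phi_s(f)=p_3p_4\beta_0^2+p_3(p_2\beta_0+\beta_2)^2+p_1(p_3\beta_0+\beta_3)^2=p_3\beta_2^2+p_1\beta_3^2,$$
because the coefficient of $\beta_0^2$ is $p_3(p_4+p_2^2+p_1p_3)=0$.
* $\{1,3,4\}$. The sum is $p_1(p_3U^2+p_1U^4)+p_3(p_3+p_1U^2)+p_4U^2=p_3^2+p_4U^2+p_1^2U^4$, so
$$\Phi_s(f)=p_1p_3p_4\beta_0^2+p_3^2(p_1\beta_0+\beta_1)^2+p_4(p_2\beta_0+\beta_2)^2+p_1^2(p_3\beta_0+\beta_3)^2 .$$
The coefficient of $\beta_0^2$ is $p_1p_3p_4+p_1^2p_3^2+p_4p_2^2+p_1^2p_3^2=p_4(p_1p_3+p_2^2)=p_4^2$. So by (23)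
$$\Phi_s(f)=(p_4\beta_0+p_3\beta_1+p_1\beta_3)^2+p_4\beta_2^2=p_0\beta_4^2+p_4\beta_2^2 .$$

All four values lie in $\mathcal B_s$, so $\operatorname{im}\Phi_s=\mathcal B_s$. $\blacksquare$

**Check against Section 6.** For $m=1$ the only monomials with $\Phi_1\ne0$ are $X_iX_2$ with $i\ne2$, where $\Phi_1=p_i$. By Lemma 5, $\mathcal C^2$ sends $z,\,yz,\,zh_1,\,zh_2$ to $1,\,y^2,\,h_1^2,\,h_2^2$, as found by hand. For $m=2$ the function $yzh_1$ is $f=X_0^3X_1X_2X_3$, with $\mathfrak g=X_0$ and $\{a,b,c\}=\{0,1,3\}$. Here $\beta_0=\Phi_1(X_0^2)=0$ and $\beta_2=\Phi_1(X_0X_2)=1$, so $\Phi_2(f)=1$ and $\mathcal C^4(yzh_1\,dy)=dy$, as after (16).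

## 9. $4^m$ different pole orders, and Theorem 1

The aim is to compute the dimension of the space (19). The substitution $p_1,p_2,p_3\mapsto y,z,h_1$ sends $p_4$ to $z^2+yh_1=h_2$, so by Lemma 6 it sends $\operatorname{im}\Phi_m=\mathcal B_m$ onto the span $B_m$ of the functions $\prod_{i<m}w_i^{2^i}$, $w_i\in\{1,y,h_1,h_2\}$, and
$$\mathcal C^{2m}H^0(\Omega^1)=\{\varphi^2dy:\varphi\in B_m\}. \tag{24}$$

Such a product is $y^ah_1^ch_2^d$, where $a,c,d$ have pairwise disjoint binary digits, all in positions $<m$: position $i$ belongs to $a$, $c$, $d$ or none of them according to $w_i=y,h_1,h_2,1$. So the $4^m$ choices of $(w_i)$ give $4^m$ distinct triples $(a,c,d)$, all with $a+c+d\le q_0-1$. By (10) the pole order is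
$$(a+c+d)\,q+2q_0(c+d)+d .$$
Here $0\le d<2q_0$, and $2q_0(c+d)+d\le2q_0(q_0-1)+q_0-1<2q_0^2=q$. Division with remainder by $q$, then by $2q_0$, recovers $a+c+d$, $c+d$ and $d$, hence $(a,c,d)$. So the $4^m$ functions have distinct pole orders and are linearly independent. Their squares are too, since $\sum\lambda_if_i^2=\bigl(\sum\lambda_i^{1/2}f_i\bigr)^2$. The space (24) has the squares times $dy$ as a basis, so its dimension is $4^m$. By (13) the multiplicity of $\mathbb E/\mathbb E(V^{2m+1}+F^{2m+1})$ in $D_m$ is exactly $4^m$. This proves Theorem 1. $\blacksquare$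

## 10. Jordan blocks, the cup product, and the general criterion

**Proof of Theorem 2(a).** This collects what (12) and (24) say together. By (12), $V^nD_m=\theta D_0\otimes k=F^nD_m$. Since $V^nD_m=\mathcal C^{2m}H^0(\Omega^1)$, it is the space (24), with $B_m$ spanned by the $4^m$ independent functions of Section 9. Again by (12), $V_0^{n+1}=V_0F_0^n=0$ and $F_0^{n+1}=F_0V_0^n=0$, so $V^{n+1}D_m=F^{n+1}D_m=0$. On $H^0(\mathcal S/\mathbb F_2,\Omega^1)=V_0D_0$ the Cartier operator is the linear operator $V_0$. So $\mathcal C^{2m+1}=0$ there, because $V_0^{2m+1}V_0D_0=V_0^{n+1}D_0=0$, and $\operatorname{rank}\mathcal C^{2m}=\dim V_0^nD_0=4^m$. For a nilpotent operator the number of Jordan blocks of size at least $s$ is $\operatorname{rank}\mathcal C^{s-1}-\operatorname{rank}\mathcal C^s$. For $s=2m+1$ this is $4^m$, and there are no larger blocks. $\blacksquare$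

**Proof of Theorem 2(b).** The aim is to choose the splitting of Section 4 orthogonally. Identify $D_0=H^1_{\rm dR}(\mathcal S/\mathbb F_2)$ with its perfect alternating pairing, $\langle F_0x,y\rangle=\langle x,V_0y\rangle$; since the pairing is symmetric in characteristic $2$, also $\langle V_0x,y\rangle=\langle x,F_0y\rangle$. By (12), $\theta=F_0^n=V_0^n$ is self-adjoint. Hence $\ker\theta=(\theta D_0)^\perp$, and the form $b(x,y)=\langle x,\theta y\rangle$ is well defined and nondegenerate on $D_0/\ker\theta$.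

Let $r=4^m$ and take $e_1,\dots,e_r$ as in Step 4 of Section 4: the $\theta e_i$ are a basis of $\theta D_0$, so the $e_i$ map to a basis of $D_0/\ker\theta$, and $M'=\sum Ae_i\cong A^r$. Because $F_0$ and $V_0$ are adjoint and preserve $M'$, they preserve $M'^\perp$. So the radical $M'\cap M'^\perp$ is an $A$-submodule. If it were nonzero, it would contain a nonzero element of the socle of $M'$, which is the span of the $\theta e_i$. Write this element as $\theta x$ with $x\in\langle e_1,\dots,e_r\rangle_{\mathbb F_2}$. Since $\theta x\in M'^\perp$,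
$$b(x,e_j)=\langle x,\theta e_j\rangle=\langle\theta x,e_j\rangle=0\quad\text{for all }j .$$
By nondegeneracy $x\in\ker\theta$, so $\theta x=0$, a contradiction. Thus the pairing is nondegenerate on $M'$, and
$$D_0=M'\perp N_0,\qquad N_0=M'^\perp,$$
with $N_0$ an $A$-submodule. Moreover $\theta N_0\subset N_0\cap\theta D_0\subset N_0\cap M'=0$, so $F_0^nN_0=V_0^nN_0=0$. By Step 3 of Section 4, $A\otimes k\cong M_n$. Tensoring with $k$, $D_m=M_n^{4^m}\oplus(N_0\otimes k)$, where $M_n$ is indecomposable. By Krull–Schmidt an indecomposable summand of $D_m$ not isomorphic to $M_n$ is isomorphic to a summand of $N_0\otimes k$, and is therefore killed by $F^n$ and $V^n$. $\blacksquare$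

**Proof of Theorem 2(c).** Here we only check that Sections 3 and 4 used nothing else. Let $D_0$ be the Dieudonné module of $J[p]$ over $\mathbb F_p$, with linear operators $F_0,V_0$ induced by the Frobenius and Verschiebung of $J$; then $F_0V_0=V_0F_0=0$, as $p$ kills $J[p]$, and $D=D_0\otimes\bar{\mathbb F}_p$. The endomorphisms $\pi,\pi'$ are the $n$-th powers of the Frobenius and Verschiebung, so they induce $F_0^n$ and $V_0^n$. An element of $p\,\mathrm{End}(J)$ acts as $0$ on $J[p]$, so $F_0^n+V_0^n=0$. Proposition 3 gives the multiplicity $\dim V^nD$.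

For a curve of genus $g'$ over $\mathbb F_2$ with Weil polynomial $(T^2+2q_0T+q)^{g'}$ over $\mathbb F_q$, semisimplicity of $\pi$ gives $\pi^2+2q_0\pi+q=0$ on its Jacobian. Cancelling the isogeny $\pi$ as in Step 3 of Section 3 gives $\pi+\pi'=-2q_0\in2\,\mathrm{End}$. So the first part applies with $p=2$ and $n=2m+1$, and $V^{2m+1}D=\mathcal C^{2m}H^0(\Omega^1)$, whose dimension is the rank of $\mathcal C^{2m}$. $\blacksquare$

**Example for (c).** Take $p=2$, $n=1$ and the elliptic curve $z^2+z=y(y^2+y)$ over $\mathbb F_2$. Both values $y=0,1$ make the right side $0$ and allow $z=0,1$, and there is one point at infinity. So there are $5$ points, the Frobenius trace is $2+1-5=-2$, and $\pi+\pi'=-2\in2\,\mathrm{End}$. Here $VD=H^0(\Omega^1)$ has dimension $1$, so (c) says that $M_1$ occurs exactly once; since $\dim D=2=\dim M_1$, in fact $D\cong M_1=\mathbb E/\mathbb E(V+F)$.
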